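# Rigidity of mass-$8\pi$ bubbles for the planar Keller–Segel system

## 1. The classification theorem and the terms in it

**Theorem A.** Let $(u,v)$ be an entire solution of
$$u_t=\Delta u-\mathrm{div}(u\nabla v),\qquad -\Delta v=u\qquad\text{in }\mathbb R^2\times\mathbb R, \tag{KS}$$
that is, $u\ge 0$, the functions $u$ and $\nabla v$ are smooth on $\mathbb R^2\times\mathbb R$, the first equation holds, and the second is understood as
$$\nabla v(x,t)=-\frac1{2\pi}\int_{\mathbb R^2}\frac{x-y}{|x-y|^2}\,u(y,t)\,dy\qquad\text{for all }(x,t). \tag{1.1}$$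
Suppose $u\not\equiv0$ and
$$\sup_{t\in\mathbb R}\int_{\mathbb R^2}u(x,t)\,dx<\infty. \tag{FM}$$
Then there are $\lambda>0$, $\xi\in\mathbb R^2$, $C\in\mathbb R$ such that
$$u(x,t)\equiv\frac{8\lambda^2}{(\lambda^2+|x-\xi|^2)^2},\qquad v(x,t)\equiv-2\log(\lambda^2+|x-\xi|^2)+C, \tag{1.2}$$
where $v$ is understood modulo additive functions of $t$. Conversely, every pair (1.2) is a nontrivial entire solution of (KS) satisfying (FM).

So a solution that exists for all time, past and future, with bounded mass does not move at all: it is one of an explicit three-parameter family of stationary profiles. We call the $u$ in (1.2) the *bubble* of scale $\lambda$ and center $\xi$, and write $U(x)=\frac{8}{(1+|x|^2)^2}$ for the one with $\lambda=1,\xi=0$.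

Some comments on the terms. Only $\nabla v$ is prescribed, so $v$ is determined up to a function of $t$ alone; the object is really the pair $(u,\nabla v)$. Formula (1.1) does imply $-\Delta v=u$: near a point $x_0$ split $u=\chi u+(1-\chi)u$ with a cutoff $\chi$; the first part contributes the gradient of the Newtonian potential of a smooth compactly supported function, the second a field that is divergence-free near $x_0$. The equation is invariant under translations in space and time, and under the scaling $u^\kappa(x,t)=\kappa^2u(\kappa x,\kappa^2t)$, which preserves mass.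

The problem comes from Hua Chen, Jian-Meng Li and Kelei Wang, "Blow up analysis for Keller-Segel system", arXiv:2210.12299 (2022). It comes with a known fact, which we use as given:

**Blow-down fact.** For every nontrivial entire solution with (FM) and every $t$, $u^\kappa(x,t)\,dx\rightharpoonup8\pi\delta_0$ weakly as Radon measures as $\kappa\to+\infty$.

The real work concerns solutions on a past half-line. For a solution put
$$n(r,t)=\int_{|x|\ge r}u(x,t)\,dx .$$

**Theorem B.** Let $u\ge0$ and $\nabla v$ be smooth on $\mathbb R^2\times(-\infty,0]$ and solve (KS) there, with $\nabla v$ given by (1.1). Assume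

* (H1) $\int u(x,t)\,dx=8\pi$ for all $t\le0$;
* (H2) for every $\delta>0$, $n(\delta\sqrt{|t|},t)\to0$ as $t\to-\infty$.

Then $u(x,t)\equiv\frac{8\lambda^2}{(\lambda^2+|x-\xi|^2)^2}$ on $\mathbb R^2\times(-\infty,0]$ for some $\lambda>0$, $\xi\in\mathbb R^2$.

Hypothesis (H2) says that, as $t\to-\infty$, all the mass sits well inside the parabolic length $\sqrt{|t|}$. It says nothing about how much smaller the actual length of the solution is.

## 2. Bubbles by hand, and why the mass is $8\pi$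

**The bubble solves (KS).** Let $u$ be the bubble and $\rho=|x-\xi|$. The mass in $B_\rho(\xi)$ is $\int_0^{\rho^2}\frac{8\pi\lambda^2\,ds}{(\lambda^2+s)^2}=\frac{8\pi\rho^2}{\lambda^2+\rho^2}$. By radial symmetry (1.1) gives
$$\nabla v=-\frac1{2\pi\rho}\cdot\frac{8\pi\rho^2}{\lambda^2+\rho^2}\cdot\frac{x-\xi}\rho=-\frac{4(x-\xi)}{\lambda^2+|x-\xi|^2}=\nabla\big(-2\log(\lambda^2+|x-\xi|^2)\big).$$
Hence $\log u-v$ is constant in $x$, and $\Delta u-\mathrm{div}(u\nabla v)=\mathrm{div}\big(u\nabla(\log u-v)\big)=0=u_t$. The mass is $8\pi$. This proves the converse part of Theorem A.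

**Radial stationary solutions are bubbles.** Let $u\not\equiv0$ be radial about $0$ and stationary, $m(s)$ its mass in $B_r$, with $s=r^2$. Then $u=m_s/\pi$ and $v_r=-m/(2\pi r)$. The flux $r(u_r-uv_r)$ is constant in $r$ and vanishes at $r=0$, so $u_r=uv_r$, which reads $4\pi s\,m_{ss}+m\,m_s=0$. That is $\frac{d}{ds}\big[4\pi(s\,m_s-m)+\tfrac12m^2\big]=0$, and the bracket is $0$ at $s=0$. So $s\,m_s=m(8\pi-m)/8\pi$, a logistic equation in $\log s$. As $m(0)=0$ and $m\not\equiv 0$, there is $s_0$ with $m(s_0)\in(0,8\pi)$, so $m=\frac{8\pi s}{\lambda^2+s}$ and $u=\frac{8\lambda^2}{(\lambda^2+s)^2}$. The mass $8\pi$ comes out by itself.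

**The second moment, formally.** Suppose a solution of mass $M$ decays fast enough to use $|x|^2$ as a test function. Using (1.1) and symmetrizing in $x,y$,
$$\frac d{dt}\int|x|^2u=4M-\frac1{2\pi}M^2=4M\Big(1-\frac M{8\pi}\Big).$$
A nonnegative quantity cannot be affine in $t\in\mathbb R$ with nonzero slope, so such an entire solution has $M=8\pi$ and a conserved second moment. But the bubble itself has $\int|x|^2u=\infty$: the part in $B_R(\xi)$ of $\int|x-\xi|^2u$ is $8\pi\lambda^2\int_0^{R^2}\frac{s\,ds}{(\lambda^2+s)^2}$, which grows like $16\pi\lambda^2\log R$. So the second moment will be used only in truncated form, and we must control the truncation errors. For the bubble with $\xi=0$ we have $n(r)=\frac{8\pi\lambda^2}{\lambda^2+r^2}$; a tail of size $r^{-2}$ is what we should aim for.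

## 3. Theorem B implies Theorem A

Let $u$ be as in Theorem A and $s\in\mathbb R$. The shifted solution $\tilde u=u(\cdot,\cdot+s)$ is again a nontrivial entire solution with (FM), so the blow-down fact applies to it.

**Step 1: (H1), from the blow-down at time $0$.** Let $\varphi\in C_c(\mathbb R^2)$, $\varphi=1$ near $0$. Then $\int\varphi\,\tilde u^\kappa(x,0)\,dx=\int\varphi(x/\kappa)u(x,s)\,dx\to\int u(x,s)\,dx$ by dominated convergence, and the limit is $8\pi\varphi(0)=8\pi$. So $\int u(\cdot,s)=8\pi$ for every $s\in\mathbb R$, and $\tilde u$ satisfies (H1).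

**Step 2: (H2), from the blow-down at time $-1$.** Let $\kappa=\sqrt{|t|}$, $\varphi\in C_c$, $0\le\varphi\le1$, $\operatorname{supp}\varphi\subset B_\delta$, $\varphi(0)=1$. With $n$ taken for $\tilde u$,
$$n(\delta\kappa,-\kappa^2)\le8\pi-\int\varphi(x/\kappa)\tilde u(x,-\kappa^2)\,dx=8\pi-\int\varphi\,\tilde u^\kappa(x,-1)\,dx\to0 .$$

**Step 3: conclusion.** Theorem B says $u$ is one fixed bubble on $(-\infty,s]$. Bubbles for different $s$ agree where both are defined; let $s\to\infty$. Section 2 gives $\nabla v$. $\square$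

From here on we prove Theorem B. Let $C,c>0$ denote constants independent of the running parameters ($R,k,Q,t,\dots$), which may change from line to line. Fix $\varphi\in C_c^\infty(\mathbb R^2)$, radial and radially nonincreasing, $0\le\varphi\le1$, $\varphi=1$ on $B_1$, $\operatorname{supp}\varphi\subset \bar B_2$, with all derivatives zero for $|x|\ge2$.

## 4. The free energy, and where monotonicity alone stops

**Definition.** For $f\ge0$, where the integrals converge absolutely,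
$$F(f)=\int f\log f+\frac1{4\pi}\iint\log|x-y|\,f(x)f(y)\,dx\,dy .$$

Since $u_t=\mathrm{div}(u\nabla(\log u-v))$, formally $\frac d{dt}F(u)=-\int u|\nabla(\log u-v)|^2\le0$. We also have the following inequality.

**Logarithmic Hardy–Littlewood–Sobolev inequality** (Carlen–Loss, GAFA 2 (1992); Beckner, Ann. of Math. 138 (1993)). If $f\ge0$, $\int f=8\pi$ and $f\log f,\ f\log(1+|x|^2)\in L^1$, then $F(f)\ge F_{\min}:=F(U)$, with equality if and only if $f$ is a bubble.

At mass $8\pi$, $F$ is invariant under $f\mapsto f_\ell:=\ell^2f(\xi+\ell\,\cdot)$: the entropy changes by $2\log\ell\cdot8\pi=16\pi\log\ell$, the interaction by $-\frac{(8\pi)^2}{4\pi}\log\ell=-16\pi\log\ell$.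

So the sensible first attempt is: $F(u(t))$ is nonincreasing; if it tends to $F_{\min}$ along some sequence $t_j\to-\infty$, then $F(u(t))\le F_{\min}$ for every $t$, and every $u(t)$ is a bubble. To get $F(u(t_j))\to F_{\min}$, use the concentration (H2). This last step fails. Take any smooth compactly supported $f\ge0$ of mass $8\pi$. Then $f_\ell=\ell^2f(\ell\,\cdot)\rightharpoonup8\pi\delta_0$ as $\ell\to\infty$, while $F(f_\ell)=F(f)>F_{\min}$. Convergence to $8\pi\delta_0$ carries no information about $F$. The dissipation does not help directly either: its integral over $[-T,0]$ is $F(u(-T))-F(u(0))$, and we have no bound on $F(u(-T))$ as $T\to\infty$.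

Even a profile that converges to $U$ in $L^1$ would not do. With $\delta_k\to0$ and $|x_k|=e^{1/\delta_k^2}$, let $f_k=(1-\delta_k)U+8\delta_k\mathbf 1_{B_1(x_k)}$; the mass is $8\pi$ and $f_k\to U$ in $L^1$. The entropy and the two self-interactions stay bounded, but the cross term is at least $c\,\delta_k\log|x_k|-C\to\infty$. So $F(f_k)\to\infty$. What we need at suitable times $t_j\to-\infty$ is closeness to a bubble *with a quantitative tail*, strong enough to control a logarithm.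

The way to such times is a second monotone quantity. For a positive solution, ignoring behavior at infinity, Section 8 gives
$$\frac d{dt}\int\sqrt u=\frac12\Big(8\int|\nabla u^{1/4}|^2-\int u^{3/2}\Big).$$
The parenthesis vanishes at bubbles. For $u=U$: $\int|\nabla U^{1/4}|^2=8^{1/2}\pi\int_0^\infty\frac{s\,ds}{(1+s)^3}=8^{1/2}\frac\pi2$ and $\int U^{3/2}=8^{3/2}\pi\int_0^\infty\frac{ds}{(1+s)^3}=8^{3/2}\frac\pi2$. We shall see that it is nonnegative, and that it measures the distance to bubbles in a stable way. Unlike $F$, the quantity $\int\sqrt u$ has a free bound from below, namely $0$. So its growth over a long past is limited by its size *now*, and at many past times the parenthesis must be tiny. For a bubble $\int\sqrt u$ diverges logarithmically, so we localize at radius $Q$ and need good tail bounds first.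

## 5. Truncated second moments

**Positivity.** We have $u_t=\Delta u-\nabla v\cdot\nabla u+u^2\ge\Delta u-\nabla v\cdot\nabla u$ with locally bounded coefficients. If $u(x_0,t_0)=0$, then $u$ has a minimum there, and the strong maximum principle gives $u=0$ on $\mathbb R^2\times(-\infty,t_0]$, contradicting (H1). So $u>0$.

**Virial identity.** For $\psi\in C^2$ constant outside a compact set let
$$B_\psi(x,y)=\frac{(\nabla\psi(x)-\nabla\psi(y))\cdot(x-y)}{|x-y|^2},\qquad|B_\psi|\le\sup|D^2\psi| .$$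
For instance $B_\psi=2$ where $\psi=|x|^2$, and $B_\psi=0$ where $\psi$ is affine. By (H1) we may subtract a constant from $\psi$ and assume it compactly supported. Then $\frac d{dt}\int\psi u=\int u\Delta\psi+\int u\nabla v\cdot\nabla\psi$. Insert (1.1); the double integral converges absolutely because $u$ is integrable and locally bounded. Exchanging $x$ and $y$ and averaging gives the first form below, and (H1) gives the second:
$$\frac d{dt}\int\psi u=\int u\Delta\psi-\frac1{4\pi}\iint B_\psi\,u(x)u(y)=\frac1{16\pi}\iint\big[\Delta\psi(x)+\Delta\psi(y)-4B_\psi(x,y)\big]u(x)u(y)\,dx\,dy. \tag{5.1}$$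

**Uniform concentration.** This extends (H2) from one time to whole parabolic windows: for all $\delta>0$, $A\ge1$,
$$\sup_{-A\kappa^2\le t\le0}n(\delta\kappa,t)\to0\qquad(\kappa\to\infty). \tag{5.2}$$
Let $\beta\in(0,1)$. If $t\in[-A\kappa^2,-\beta\kappa^2]$, then $\delta\kappa\ge\delta A^{-1/2}\sqrt{|t|}$, so $n(\delta\kappa,t)\le n(\delta A^{-1/2}\sqrt{|t|},t)\to0$ uniformly, as $|t|\ge\beta\kappa^2\to\infty$. If $t\in[-\beta\kappa^2,0]$, use (5.1) with $\psi=\varphi(2x/(\delta\kappa))$. This $\psi$ is supported in $\bar B_{\delta\kappa}$, equals $1$ on $B_{\delta\kappa/2}$, and has second derivatives $O((\delta\kappa)^{-2})$. So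
$$n(\delta\kappa,t)\le8\pi-\int\psi u(t)\le n(\delta\kappa/2,-\beta\kappa^2)+C\beta\delta^{-2}.$$
Let $\kappa\to\infty$ (using (H2) with $\delta/(2\sqrt\beta)$), then $\beta\to0$.

**Truncated moments.** Let $M_R(t)=\int|x|^2\varphi(x/R)u\,dx$. For $\psi=|x|^2\varphi(x/R)$ the bracket in (5.1) is bounded uniformly in $R$, and is $4+4-8=0$ if $|x|,|y|<R$. For $m_R(t)=\int x\,\varphi(x/R)u\,dx$ the bracket is $O(R^{-1})$ and vanishes if $|x|,|y|<R$. Hence
$$|M_R'(t)|\le C\,n(R,t),\qquad|m_R'(t)|\le CR^{-1}n(R,t). \tag{5.3}$$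

**Definition.** $N(R)=\sup\{n(r,t):r\ge R,\ -r^2\le t\le0\}$.

$N$ is nonincreasing, $0<N\le8\pi$, and $N(R)\to0$ by (5.2). For the bubble with $\lambda=1$, $\xi=0$, $N(R)=8\pi/(1+R^2)$. By the layer-cake formula $M_R(0)\le\int_{|x|\le2R}|x|^2u(x,0)\,dx\le\int_0^{2R}2r\,n(r,0)\,dr$, and the part $r\le1$ is at most $8\pi$. With (5.3), for $R\ge1$,
$$\sup_{-R^2\le t\le0}M_R(t)\le8\pi+\int_1^{2R}2rN(r)\,dr+CR^2N(R), \tag{5.4}$$
and, since $\varphi(x/R)=1$ for $|x|\le R$,
$$n(r,t)\le r^{-2}M_R(t)+n(R,t)\qquad(r\le R). \tag{5.5}$$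

## 6. The tail bound and a linear equation around a point mass

**Proposition 1.** For every $a\in(0,2)$, $\sup_{R\ge1}R^aN(R)<\infty$.

One would like to insert (5.4) into (5.5) and iterate. With $2R$ in place of $R$, this yields $n(R,t)\le R^{-2}\big(8\pi+\int_1^{4R}2rN\,dr\big)+CN(2R)$, and the constant $C$ has no reason to be below $1$: the loop does not close. So we argue by contradiction and compactness. At the scale where $R^aN(R)$ first gets too large, the far mass, normalized to size one, moves in the field of a point mass $8\pi$ at the origin. That is a linear equation, which can be solved.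

*Proof of Proposition 1.* Suppose $G(R)=R^aN(R)$ is unbounded on $[1,\infty)$.

**Step 1: choice of scales.** *We want a scale at which smaller scales are under control.* For integers $k\ge1$ choose $\rho_k\in[1,k]$ with $G(\rho_k)\ge\frac12\sup_{[1,k]}G$. Then $G(\rho_k)\to\infty$, so $\rho_k\to\infty$. By definition of $N$ there are $R_k\ge\rho_k$, $t_k\in[-R_k^2,0]$ with $N_k:=n(R_k,t_k)\ge\frac12N(\rho_k)$. If $1\le R\le\rho_k$, then $N(R)\le2N(\rho_k)(\rho_k/R)^a\le4N_k(R_k/R)^a$. If $R\ge\rho_k$, then $N(R)\le N(\rho_k)\le2N_k$. So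
$$N(R)\le4N_k\max\{(R_k/R)^a,1\}\ \ (R\ge1),\qquad R_k^2N_k\ge R_k^aN_k\ge\tfrac12G(\rho_k)\to\infty. \tag{6.1}$$

**Step 2: rescaling and uniform bounds.** Let $u_k(x,t)=R_k^2u(R_kx,R_k^2t)$, a solution of mass $8\pi$; $n_k(r,t)=n(R_kr,R_k^2t)$; $\mu_k^t=N_k^{-1}u_k(x,t)\,dx$; $s_k=t_k/R_k^2\in[-1,0]$. Then $\mu_k^{s_k}(|x|\ge1)=1$. Let $A\ge1$. By (6.1),
$$\int_1^{2AR_k}2rN(r)\,dr\le8N_k\int_0^{2AR_k}\big(R_k^ar^{1-a}+r\big)dr\le C_aN_kA^2R_k^2 ,$$
where $a<2$ is used, and $N(AR_k)\le4N_k$. So the right side of (5.4) with $R=AR_k$ is at most $8\pi+C_aN_kA^2R_k^2$. Divide by $N_kR_k^2\to\infty$ and use (5.5). For $k\ge k_0$, all $A\ge1$ and all $t\in[-A^2,0]$,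
$$\int|x|^2\varphi(x/A)\,d\mu_k^t\le C_aA^2,\qquad\mu_k^t(|x|\ge A)\le4,\qquad\mu_k^t(|x|\ge r)\le C_aA^2r^{-2}+4\ \ (r\le A). \tag{6.2}$$
By (5.2), for each $\theta>0$, $n_k(\theta,t)\to0$ uniformly for $t$ in compact subsets of $(-\infty,0]$.

**Step 3: the approximate linear equation.** *Seen from distance of order one, $u_k$ is nearly $8\pi\delta_0$, whose field is $-4x/|x|^2$.* Put
$$L\psi=\Delta\psi-4|x|^{-2}x\cdot\nabla\psi .$$
Let $\psi\in C^\infty$ vanish in $B_\rho$ and be constant, equal to $\psi(\infty)$, near $\infty$. Use the first form of (5.1) for $u_k$, with $\theta<\rho/2$, and sort the pairs $(x,y)$.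

* If $|x|,|y|<\rho$, then $B_\psi=0$.
* If $|x|\ge\rho$, $|y|<\theta$, then $\nabla\psi(y)=0$, $|x-y|\ge\rho/2$, and $B_\psi=\frac{\nabla\psi(x)\cdot(x-y)}{|x-y|^2}=\frac{x\cdot\nabla\psi(x)}{|x|^2}+O(\theta)$. The same holds with $x,y$ exchanged.
* The remaining pairs have one point in $\{|\cdot|\ge\rho\}$ and the other in $\{|\cdot|\ge\theta\}$. They contribute at most $Cn_k(\theta,t)n_k(\rho,t)$.

Since $\int_{|y|<\theta}u_k=8\pi-n_k(\theta,t)$, the second kind contributes $-\frac1{4\pi}\cdot2\cdot(8\pi-n_k(\theta,t))\int_{|x|\ge\rho}\big[\frac{x\cdot\nabla\psi}{|x|^2}+O(\theta)\big]u_k$. Dividing by $N_k$,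
$$\frac d{dt}\int\psi\,d\mu_k^t=\int L\psi\,d\mu_k^t+O\big((\theta+n_k(\theta,t))\,\mu_k^t(|x|\ge\rho)\big). \tag{6.3}$$
By (6.2), the error tends to $0$ locally uniformly in $t$ (let $k\to\infty$, then $\theta\to0$). For smooth $\psi(x,t)$ with $x$-support in a fixed compact subset of $\mathbb R^2\setminus\{0\}$ for $t$ in a compact interval, the same holds with $\int\partial_t\psi\,d\mu_k^t$ added on the right.

**Step 4: compactness.** *The normalized mass may escape to infinity, so we keep $\infty$ as a point.* Let $X=(\mathbb R^2\cup\{\infty\})\setminus\{0\}$, a locally compact space; $C_c(X)$ consists of the continuous functions on $\mathbb R^2\cup\{\infty\}$ that vanish near $0$. For example, unit masses at points $x_k\to\infty$ converge, tested against $C_c(X)$, to the unit mass at $\infty$, while unit masses at points $x_k\to0$ converge to the zero measure.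

For each $j$, the smooth functions that vanish in $B_{1/j}$ and are constant near $\infty$ form a subset of the separable space $C(\mathbb R^2\cup\{\infty\})$, so this subset has a countable dense subset $\mathcal F_j$. Let $\mathcal F=\bigcup_j\mathcal F_j$. Every $\psi\in C_c(X)$ is a uniform limit of elements of $\mathcal F$ vanishing in a common neighborhood of $0$: make $\psi$ constant near $\infty$, mollify, then approximate within one $\mathcal F_j$.

For $\psi\in\mathcal F$ the functions $t\mapsto\int\psi\,d\mu_k^t$ are bounded and equi-Lipschitz on compact intervals, by (6.2) and (6.3). By Arzelà–Ascoli and a diagonal argument, along a subsequence they converge locally uniformly in $t\le0$ for all $\psi\in\mathcal F$. By the bounds on $\mu_k^t(|x|\ge r)$ the same is true for all $\psi\in C_c(X)$. The limits are positive linear functionals on $C_c(X)$, so by the Riesz theorem there are Radon measures $\bar\mu^t$ on $X$ with $\int\psi\,d\mu_k^t\to\int\psi\,d\bar\mu^t$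 locally uniformly in $t\le0$ for all $\psi\in C_c(X)$. Write
$$\mu^t=\bar\mu^t|_{\mathbb R^2\setminus\{0\}},\qquad m(t)=\bar\mu^t(\{\infty\}).$$
For $\psi$ as in (6.3), $L\psi$ has compact support in $\mathbb R^2\setminus\{0\}$. Integrating (6.3) in time and passing to the limit,
$$\Big[\int\psi\,d\mu^t+\psi(\infty)m(t)\Big]_{s_1}^{s_2}=\int_{s_1}^{s_2}\!\!\int L\psi\,d\mu^t\,dt, \tag{6.4}$$
and for time-dependent $\psi$ as above
$$\Big[\int\psi\,d\mu^t\Big]_{s_1}^{s_2}=\int_{s_1}^{s_2}\!\!\int(\partial_t\psi+L\psi)\,d\mu^t\,dt, \tag{6.5}$$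
since for each $t$ the inner integrals converge, and they are bounded. Testing (6.2) with functions in $C_c(X)$ lying below the relevant integrands and increasing to them,
$$\int_{|x|\le A}|x|^2d\mu^t\le C_aA^2,\qquad\mu^t(|x|>A)\le4\qquad(A\ge1,\ t\in[-A^2,0]). \tag{6.6}$$

**Step 5: $\mu^t=0$ for all $t\le0$.** *We use an exact solution of the dual equation that decays backward in time.* On radial functions $L\Psi=\Psi''-3\Psi'/r$. If $\Psi=r^4h$, then
$$L\Psi=12r^2h+8r^3h'+r^4h''-12r^2h-3r^3h'=r^4\big(h''+5h'/r\big),$$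
and $h''+5h'/r$ is the radial Laplacian in dimension $6$. Take the heat kernel there: $h=\tau^{-3}e^{-r^2/4\tau}$, $h_\tau=h''+5h'/r$. With $\tau=1-t$, so that $\partial_t=-\partial_\tau$,
$$\psi(x,t)=|x|^4\tau^{-3}e^{-|x|^2/4\tau}\quad\text{satisfies}\quad\partial_t\psi+L\psi=0 .$$
Apply (6.5) to $\psi\chi$ with $\chi=(1-\varphi(x/\theta))\varphi(x/\Lambda)$. The first-order part of $L$ is a derivation, so $(\partial_t+L)(\psi\chi)=\psi L\chi+2\nabla\psi\cdot\nabla\chi$.

On $\theta\le|x|\le2\theta$ this is $O(\theta^4\theta^{-2}+\theta^3\theta^{-1})=O(|x|^2)$. Its integral is at most $C\int_{s_1}^{s_2}\int_{\theta\le|x|\le2\theta}|x|^2d\mu^tdt$, which tends to $0$ as $\theta\to0$ by dominated convergence, since $\int_{|x|\le1}|x|^2d\mu^t$ is bounded on compact time intervals by (6.6). On $\Lambda\le|x|\le2\Lambda$ it is $O(e^{-c\Lambda^2})$, with $c>0$ depending on the time interval, on a set of $\mu^t$-measure at most $4$ for $\Lambda$ large. Let $\theta\to0$, $\Lambda\to\infty$;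 by monotone convergence $\int\psi\chi\,d\mu^t\to\int\psi\,d\mu^t$, which is finite because $\psi\le C|x|^2$ on $B_1$ and $\psi$ is bounded. So
$$Y=\int\psi(\cdot,t)\,d\mu^t<\infty\quad\text{is independent of }t\le0 .$$
At $t=-A^2$, $\tau=1+A^2$, use $|x|^4\le A^2|x|^2$ for $|x|\le A$, (6.6), and $\sup_x\psi=\tau^{-1}\sup_{s\ge0}s^2e^{-s/4}$:
$$Y\le\tau^{-3}A^2\int_{|x|\le A}|x|^2d\mu^t+4\sup_x\psi\le C_aA^4\tau^{-3}+C\tau^{-1}\to0\qquad(A\to\infty).$$
Thus $Y=0$. As $\psi>0$ off the origin, $\mu^t=0$ for all $t\le0$.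

**Step 6: mass at infinity is impossible.** By (6.4), $m(t)\equiv m$ is constant. Take a cutoff $0\le\psi\le1$, $\psi=1$ on $|x|\ge1$, $\psi=0$ on $|x|\le\frac12$. Then $\int\psi\,d\mu_k^{s_k}\ge1$, and locally uniform convergence to $\int\psi\,d\bar\mu^t=m$ gives $m\ge1$. Squeezing between cutoffs and using $\mu^t=0$, locally uniformly in $t$,
$$\mu_k^t(|x|\ge2)\to m,\qquad\mu_k^t(1\le|x|\le2)\to0 .$$
Now look at the second moment near the origin, $b_k(t)=\int|x|^2\varphi\,d\mu_k^t$. Apply (5.1) to $u_k$ with $\psi=|x|^2\varphi$; call the bracket $K(x,y)$, which is bounded, and let $\theta<\frac12$.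

* If $|x|,|y|<1$, then $K=0$.
* Pairs with $|x|\ge1$, $|y|\ge\theta$ (or vice versa) contribute $O\big(n_k(\theta,t)\,\mu_k^t(|x|\ge1)\big)\to0$ to $b_k'$.
* Pairs with $1\le|x|\le2$, $|y|<\theta$ (or vice versa) contribute $O\big(\mu_k^t(1\le|x|\le2)\big)\to0$.
* If $|x|\ge2$, $|y|<\theta$, then $\Delta\psi(x)=0$, $\nabla\psi(x)=0$, $\Delta\psi(y)=4$, so $K=4-4B_\psi$ with $|B_\psi|=\frac{|2y\cdot(x-y)|}{|x-y|^2}\le2\theta$.

Hence
$$b_k'(t)=\frac2{16\pi}\cdot8\pi\cdot4\,\mu_k^t(|x|\ge2)+O(\theta)+o(1)\to4m+O(\theta)$$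
locally uniformly in $t$, with $\theta$ arbitrary. The far mass makes the core spread at a definite rate. As $b_k\ge0$, integrating over $[-A^2,0]$ gives $\liminf_kb_k(0)\ge4mA^2\ge4A^2$ for every $A\ge1$, while $b_k(0)\le C_a$ by (6.2) with $A=1$. This is a contradiction. $\square$

**Consequences.** Fix $\varepsilon=\frac1{100}$ for the rest of the lecture, and use $a=2-\varepsilon$: $N(R)\le CR^{-2+\varepsilon}$ for $R\ge1$. By (5.4) with $R=Q\ge 1$, $M_Q\le CQ^\varepsilon$ on $[-Q^2,0]$, and (5.5) gives, for $-Q^2\le t\le0$,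
$$n(r,t)\le CQ^\varepsilon r^{-2}\ \ (0<r\le Q),\qquad n(r,t)\le Cr^{-2+\varepsilon}\ \ (r\ge Q). \tag{6.7}$$
In particular $\int|x|u(x,0)\,dx=\int_0^\infty n(r,0)\,dr<\infty$. A spatial translate of $u$ again satisfies (H1) and (H2), as $\{|x-x_0|\ge\delta\sqrt{|t|}\}\subset\{|x|\ge\frac\delta2\sqrt{|t|}\}$ for $|t|$ large. All of the above applies to the translate, so from now on we assume
$$\int x\,u(x,0)\,dx=0. \tag{6.8}$$

## 7. Pointwise decay and monotonicity of $F$

The aim of this section is to make the formal computation of $\frac{d}{dt}F$ rigorous, and to get pointwise bounds far out. We use the standard interior estimate (Ladyzhenskaya–Solonnikov–Ural'ceva, Ch. IV) together with the parabolic embedding of $W^{2,1}_5$ into functions with bounded gradient in two space dimensions ($5>4$): *if $w$ is smooth, $w_s=\Delta w+b\cdot\nabla w+f$ in $B_\rho\times[-\rho^2,0]$ and $|b|,|f|,|w|\le K$, then for $0<\rho'<\rho$, $|\nabla w|\le C(K,\rho,\rho')$ on $B_{\rho'}\times[-\rho'^2,0]$.*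 By translation and covering, it also holds for other pairs of nested cylinders.

**Lemma 2.** There are absolute $\epsilon_*\in(0,1)$, $C_*>0$ such that, if $t_0\le0$ and $\int_{B_r(x_0)}u(t)\le\epsilon_*$ for $t\in[t_0-r^2,t_0]$, then $u\le C_*r^{-2}$ and $|\nabla u|\le C_*r^{-3}$ on $B_{r/2}(x_0)\times[t_0-r^2/4,t_0]$.

*Proof.* By scaling and translation $r=1$, $x_0=0$, $t_0=0$.

**Step 1: select a point.** Let $d=\min(1-|x|,\sqrt{1+t})$ and $\Lambda=\max d^2u$ over $\bar B_1\times[-1,0]$, attained at $(\bar x,\bar t)$. Suppose $\Lambda\ge16$. Then $\bar d=d(\bar x,\bar t)>0$; put $h=u(\bar x,\bar t)$. On $B_{\bar d/2}(\bar x)\times[\bar t-\bar d^2/4,\bar t]$ we have $1-|x|\ge\bar d/2$ and $\sqrt{1+t}\ge\sqrt{3/4}\,\bar d\ge\bar d/2$, so $d\ge\bar d/2$ and $u\le4h$.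

**Step 2: rescale there.** Let $\mu=h^{-1/2}=\bar d/\sqrt\Lambda\le\bar d/4$ and $U_1(y,s)=\mu^2u(\bar x+\mu y,\bar t+\mu^2s)$. Then $U_1\le4$ on $B_2\times[-4,0]$ and $U_1(0,0)=1$. The rescaled drift $\nabla V$ on $B_1\times[-1,0]$ is bounded by the sum of three parts: $4$, from $|y-y'|<1$; $\epsilon_*$, from $|y-y'|\ge1$ with $\bar x+\mu y'\in B_1$; and the rest. For the rest, the original distance from $\bar x+\mu y$ is at least $\bar d-\mu\ge\bar d/2$, so it gives at most $\mu\cdot\frac{8\pi}{2\pi(\bar d/2)}=8\mu/\bar d\le2$.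

**Step 3: contradiction.** Since $\partial_sU_1=\Delta U_1-\nabla V\cdot\nabla U_1+U_1^2$, the interior estimate gives $|\nabla U_1|\le C_1$ on $B_{1/2}\times[-\frac14,0]$ with $C_1$ absolute. So $U_1(\cdot,0)\ge\frac12$ on a ball $B_{c_1}$, $c_1\le\frac12$ absolute, and $\epsilon_*\ge\int_{B_{c_1}}U_1(\cdot,0)\ge c_2>0$. Choosing $\epsilon_*<c_2$ makes this impossible. So $\Lambda<16$.

**Step 4: bounds.** On $B_{3/4}\times[-\frac7{16},0]$, $d\ge\frac14$, so $u\le256$. On $B_{5/8}$ for these times $|\nabla v|\le C$: the part $|x-y|<\frac18$ by the sup bound, the rest by mass. The interior estimate from $B_{5/8}\times[-\frac{25}{64},0]$ bounds $\nabla u$ on $B_{1/2}\times[-\frac14,0]$. $\square$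

**Bounds far out.** By (5.2) there is $r_*\ge1$ with $\sup_{-17r^2\le t\le0}n(r,t)\le\epsilon_*$ for $r\ge r_*$. Let $|x|\ge2r_*$, $-4|x|^2\le t\le0$, and apply Lemma 2 on $B_r(x)$ with $r=|x|/2$. The ball lies in $\{|y|\ge r\}$ and the times in $[-17r^2,0]$. Thus
$$u(x,t)\le C|x|^{-2},\quad|\nabla u(x,t)|\le C|x|^{-3}\qquad(|x|\ge2r_*,\ -4|x|^2\le t\le0). \tag{7.1}$$

**Improved decay on bounded time intervals.** Fix $T>0$, $t\in[-T,0]$, $|x|=2r$ large, and $h=u(x,t)\le Cr^{-2}$. By (7.1) $|\nabla u|\le Cr^{-3}$ near $x$, so $u(\cdot,t)\ge h/2$ on a ball of radius $chr^3\le r/2$ about $x$. The mass of this ball is at most $n(r,t)$, so $ch^3r^6\le n(r,t)\le Cr^{-2+\varepsilon}$ and $h\le Cr^{-(8-\varepsilon)/3}\le Cr^{-5/2}$. Hence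
$$u(x,t)\le C_T(1+|x|)^{-5/2},\qquad|\nabla v|\le C_T(1+|x|)^{-1},\qquad t\in[-T,0]. \tag{7.2}$$
For the second bound split (1.1) at $|x-y|=|x|/2$ if $|x|$ is large, and at $|x-y|=1$ otherwise. Since $u$ is bounded, $|u\log u|\le C_Tu^{9/10}\le C_T(1+|x|)^{-9/4}$. So $u\log u$ and $u\log(1+|x|)$ are in $L^1$, uniformly for $t\in[-T,0]$. The interaction integral also converges absolutely, and $F(u(t))$ is finite for every $t\le0$.

**Lemma 3.** $t\mapsto F(u(t))$ is nonincreasing on $(-\infty,0]$.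

*Proof.* Work on $[-T,0]$ and let $\varphi_R=\varphi(\cdot/R)$.

**Step 1: truncated entropy.** Multiply $u_t=\mathrm{div}(\nabla u-u\nabla v)$ by $\varphi_R(1+\log u)$ and integrate by parts:
$$\frac d{dt}\int\varphi_Ru\log u=-\int\varphi_R\frac{|\nabla u|^2}u+\int\varphi_R\nabla u\cdot\nabla v-\int(1+\log u)\nabla\varphi_R\cdot(\nabla u-u\nabla v).$$
Insert $\int\varphi_R\nabla u\cdot\nabla v=\int\varphi_Ru^2-\int u\nabla\varphi_R\cdot\nabla v$ and $(1+\log u)\nabla u=\nabla(u\log u)$: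
$$\frac d{dt}\int\varphi_Ru\log u=-\int\varphi_R\frac{|\nabla u|^2}u+\int\varphi_Ru^2+\int\Delta\varphi_R\,u\log u+\int u\log u\,\nabla\varphi_R\cdot\nabla v .$$
By (7.2) the last two terms are at most $CR^{-2}\int_{R\le|x|\le2R}|u\log u|\le CR^{-9/4}$.

**Step 2: truncated interaction.** Let $\tilde v=-\frac1{2\pi}\log|\cdot|*(\varphi_Ru)$. By (7.2), $|\tilde v|\le C(1+\log(1+|x|))$ and $|\nabla\tilde v|\le C$, uniformly in $R$ and $t\in[-T,0]$. Let $W_R=\frac1{4\pi}\iint\log|x-y|\,\varphi_Ru(x)\varphi_Ru(y)=-\frac12\int\varphi_Ru\tilde v$. By symmetry $W_R'=-\int\varphi_R\tilde v\,u_t=\int\nabla(\varphi_R\tilde v)\cdot(\nabla u-u\nabla v)$. Integrating the first part by parts once more, with $-\Delta\tilde v=\varphi_Ru$,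
$$W_R'=\int\varphi_R^2u^2-2\int u\nabla\varphi_R\cdot\nabla\tilde v-\int u\tilde v\Delta\varphi_R-\int\varphi_Ru\nabla\tilde v\cdot\nabla v-\int u\tilde v\nabla\varphi_R\cdot\nabla v .$$
The terms with derivatives of $\varphi_R$ are $O(R^{-1})+O(R^{-2}\log R)\to0$. Also $\nabla\tilde v\to\nabla v$ pointwise and boundedly, so $\int\varphi_Ru\nabla\tilde v\cdot\nabla v\to\int u|\nabla v|^2$ by dominated convergence.

**Step 3: $R\to\infty$.** Integrate in time. All terms other than $\int\!\int\varphi_R|\nabla u|^2/u$ converge by dominated convergence; this one converges by monotone convergence ($\varphi_R$ increases with $R$), necessarily to a finite limit. So for $t_1<t_2\le 0$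
$$F(u(t_2))-F(u(t_1))=\int_{t_1}^{t_2}\Big[-\int\frac{|\nabla u|^2}u+2\int u^2-\int u|\nabla v|^2\Big]dt .$$

**Step 4: sign.** For a.e. $t$, $\int|\nabla u|^2/u<\infty$. For such $t$, $|\nabla u\cdot\nabla v|\le\frac12|\nabla u|^2/u+\frac12u|\nabla v|^2\in L^1$. Letting $R\to\infty$ in $\int\varphi_R\nabla u\cdot\nabla v=\int\varphi_Ru^2-\int u\nabla\varphi_R\cdot\nabla v$ gives $\int\nabla u\cdot\nabla v=\int u^2$. So the bracket equals $-\int u|\nabla\log u-\nabla v|^2\le0$. $\square$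

## 8. The growth of $\int\sqrt u$

Let $Q$ be large, $\eta=\varphi(\cdot/(2Q))$, so $\eta=1$ on $B_{2Q}$ and $\operatorname{supp}\eta\subset\bar B_{4Q}$. Put $w=u^{1/4}$, $z=w\eta$, and

**Definition.** $\displaystyle E=\int|\nabla z|^2,\qquad\mathcal D=8E-\int z^6,\qquad\ell=\frac{\sqrt2\,\pi}E .$

These are continuous functions of $t$ (and depend on $Q$). To see what they mean, drop the cutoff and take the bubble of scale $\lambda$. By Section 4 and scaling, $\int|\nabla w|^2=\sqrt2\,\pi/\lambda$, so $\ell=\lambda$ and $\mathcal D=0$. Thus $\ell$ is a length read off from $E$, and $\mathcal D$ is a deficit.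

**Step 1: the evolution of $\int\sqrt u\,\eta^2$.** Put $\sqrt u=w^2$. From (KS), $\frac{\Delta u}{2\sqrt u}=\Delta\sqrt u+\frac{|\nabla\sqrt u|^2}{\sqrt u}=\Delta\sqrt u+4|\nabla w|^2$. Also, using $\Delta v=-u$, $-\frac{\mathrm{div}(u\nabla v)}{2\sqrt u}=-\nabla\sqrt u\cdot\nabla v+\frac12u^{3/2}=-\mathrm{div}(\sqrt u\nabla v)-\frac12u^{3/2}$. So
$$\partial_t\sqrt u=\Delta\sqrt u+4|\nabla w|^2-\mathrm{div}(\sqrt u\nabla v)-\tfrac12u^{3/2}.$$
Expanding $\nabla z=\eta\nabla w+w\nabla\eta$ and using $2w\eta\nabla w\cdot\nabla\eta=\frac12\nabla\sqrt u\cdot\nabla\eta^2$,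
$$E=\int\eta^2|\nabla w|^2-\frac12\int\sqrt u\,\Delta\eta^2+\int\sqrt u|\nabla\eta|^2 .$$
Solve this for $\int\eta^2|\nabla w|^2$ and insert it into $\frac d{dt}\int\sqrt u\,\eta^2$:
$$\frac d{dt}\int\sqrt u\,\eta^2=\tfrac12\mathcal D+e,\tag{8.1}$$
$$e=3\int\sqrt u\,\Delta\eta^2-4\int\sqrt u|\nabla\eta|^2+\int\sqrt u\,\nabla v\cdot\nabla\eta^2-\tfrac12\int u^{3/2}(\eta^2-\eta^6).$$

**Step 2: the error.** All terms of $e$ live on $A_Q=\{2Q\le|x|\le4Q\}$. For $t\in[-Q^2,0]$, (7.1) gives $u\le CQ^{-2}$ on $\{|x|\ge Q\}$, hence $|\nabla v|\le CQ^{-1}$ on $A_Q$ (the part $|x-y|<Q$ by the sup bound, the rest by mass). By Cauchy–Schwarz and (6.7),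
$$|e|\le CQ^{-2}\int_{A_Q}\sqrt u\le CQ^{-1}n(2Q,t)^{1/2}\le CQ^{-2+\varepsilon/2}.$$

**Step 3: the integrated deficit.** At $t=0$, $n(r,0)\le Cr^{-2+\varepsilon}$ for $r\ge1$. Cauchy–Schwarz on a dyadic annulus $r\le|x|<2r$ gives $\int\sqrt u\le Cr\cdot r^{-1+\varepsilon/2}$; summing up to $4Q$, $\int\sqrt{u(\cdot,0)}\,\eta^2\le CQ^{\varepsilon/2}$. At $t=-Q^2$ the integral is $\ge0$. Integrating (8.1),
$$\int_{-Q^2}^0\mathcal D\,dt\le CQ^{\varepsilon/2}. \tag{8.2}$$
The time interval has length $Q^2$. So if $\mathcal D\ge0$, then $\mathcal D$ is often as small as about $Q^{-2}$.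

## 9. The deficit, lifted to $\mathbb R^4$

In this section $z\ge0$ is any Lipschitz function on $\mathbb R^2$ with compact support, $z\not\equiv0$, $\int z^4\le8\pi$, and $E,\mathcal D,\ell$ are as above. We want: $\mathcal D>0$, and small $\ell\mathcal D$ means that $z$ is close to a bubble, with a tail estimate.

**Step 1: normalization.** Let $\hat z(x)=8^{-1/4}\ell^{1/2}z(\ell x)$. Then $\int|\nabla\hat z|^2=8^{-1/2}\ell E$, $\int\hat z^4=\frac18\int z^4$ and $\int\hat z^6=8^{-3/2}\ell\int z^6$, that is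
$$\int|\nabla\hat z|^2=\frac\pi2,\qquad\int\hat z^4\le\pi,\qquad\int\hat z^6=\frac\pi2-8^{-3/2}\ell\mathcal D. \tag{9.1}$$

**Step 2: the lift.** *We turn the two-dimensional inequality into the Sobolev inequality on $\mathbb R^4$, for which stability is available.* For $X=(x,y)\in\mathbb R^2\times\mathbb R^2$ put
$$f(x,y)=\frac{\hat z^2}{1+\hat z^2|y|^2}=\big(\hat z(x)^{-2}+|y|^2\big)^{-1}\quad\text{(second form where }\hat z>0).$$
For example, $\hat z=(1+|x|^2)^{-1/2}$, which corresponds to $U$ (it lacks compact support, but the formula makes sense), gives $f=(1+|x|^2+|y|^2)^{-1}$, a Sobolev extremal on $\mathbb R^4$. In general $f$ is locally Lipschitz, and $f=0$, $\nabla f=0$ a.e. on $\{\hat z=0\}$. With $a=\hat z^{-2}$, $|\nabla f|^2=f^4(|\nabla a|^2+4|y|^2)$ and $|\nabla a|^2=4\hat z^{-6}|\nabla\hat z|^2$. Using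
$$\int_{\mathbb R^2}\frac{dy}{(a+|y|^2)^4}=\frac\pi{3a^3},\qquad\int_{\mathbb R^2}\frac{|y|^2\,dy}{(a+|y|^2)^4}=\frac\pi{6a^2},$$
we get
$$\int_{\mathbb R^2}f^4dy=\frac\pi3\hat z^6,\qquad\|f\|_4^4=\frac{\pi^2}6-\frac\pi3\,8^{-3/2}\ell\mathcal D,\qquad\|\nabla f\|_2^2=\frac{4\pi}3\int|\nabla\hat z|^2+\frac{2\pi}3\int\hat z^4\le\frac{4\pi^2}3. \tag{9.2}$$

**Step 3: $\mathcal D>0$.** The sharp Sobolev inequality on $\mathbb R^4$ is $\|\nabla f\|_2^2\ge S\|f\|_4^2$, with equality for nonzero $f$ exactly at the nonzero multiples of $U_{b,X_0}(X)=\frac b{1+b^2|X-X_0|^2}$. For $X_0=0$, $b=1$: $\|U_{1,0}\|_4^4=2\pi^2\int_0^\infty\frac{r^3dr}{(1+r^2)^4}=\frac{\pi^2}6$ and $\|\nabla U_{1,0}\|_2^2=2\pi^2\int_0^\infty\frac{4r^5dr}{(1+r^2)^4}=\frac{4\pi^2}3$, so $S=\frac{4\pi\sqrt6}3$ and $S(\pi^2/6)^{1/2}=4\pi^2/3$. By (9.2), $\|f\|_4^4\le\pi^2/6$, i.e. $\mathcal D\ge0$. If $\mathcal D=0$, then $\|\nabla f\|_2^2\le\frac{4\pi^2}3=S\|f\|_4^2$, so $f$ is an extremal. But $f\not\equiv0$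 vanishes for $x$ outside a compact set, while extremals are nowhere zero. So $\mathcal D>0$.

**Step 4: stability.** As $\sqrt{p-q}\ge\sqrt p-q/\sqrt p$ for $0\le q\le p$, (9.2) gives $\|\nabla f\|_2^2-S\|f\|_4^2\le C\ell\mathcal D$. The Bianchi–Egnell inequality (J. Funct. Anal. 100 (1991)) states that, with an absolute $\alpha_0>0$,
$$\|\nabla f\|_2^2-S\|f\|_4^2\ge\alpha_0\inf_{g\in\mathcal M}\|\nabla(f-g)\|_2^2,\qquad\mathcal M=\{\alpha U_{b,X_0}:\alpha\in\mathbb R,\ b>0,\ X_0\in\mathbb R^4\}.$$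
Since $\ell\mathcal D>0$, we can choose $g=\alpha U_{b,X_0}$, $X_0=(x_0,y_0)$, with $\|\nabla(f-g)\|_2^2\le C\ell\mathcal D$. By Sobolev,
$$\|f-g\|_{L^4(\mathbb R^4)}\le C(\ell\mathcal D)^{1/2}. \tag{9.3}$$

**Lemma 4.** (i) If $\ell_k\mathcal D_k\to0$, then for any choices as in (9.3), $\alpha_k\to1$, $b_k\to1$, $y_{0,k}\to0$, and $\hat z_k^6(x_{0,k}+\cdot)\to(1+|\cdot|^2)^{-3}$ in $L^1(\mathbb R^2)$.

(ii) There are absolute $\delta_0,C$ such that, if $\ell\mathcal D\le\delta_0$, then with $\xi=\ell x_0$, for all $\rho\ge2\ell$,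
$$\int_{\rho\le|x-\xi|<2\rho}z^4\,dx\le C\big[(\ell/\rho)^2+(\ell\mathcal D)^{4/3}(\rho/\ell)^{2/3}\big].$$

*Proof of (i).* **Step 1: $\alpha_k\to1$.** We have $\|U_{b,X_0}\|_4^4=\pi^2/6$ and $\|f_k\|_4^4\to\pi^2/6$, so (9.3) gives $|\alpha_k|\to1$. If $\alpha_k<0$, then $|f_k-g_k|\ge|g_k|$, impossible for large $k$. So $\alpha_k\to1$.

**Step 2: the fibers fix $b_k$ and $y_{0,k}$.** *We use that, for fixed $x$, the lift has the special form $1/(\text{const}+|y|^2)$.* Put $\tilde f_k(X)=b_k^{-1}f_k(X_{0,k}+X/b_k)$. This scaling preserves the $L^4$ norm and turns $g_k$ into $\alpha_k/(1+|X|^2)$. So $\tilde f_k\to\frac1{1+|X|^2}$ in $L^4$, and a.e. along a further subsequence of any given subsequence. Where $\tilde f_k>0$,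
$$\tilde f_k(x,y)^{-1}=\big[b_k\hat z_k(x_{0,k}+x/b_k)^{-2}+b_k|y_{0,k}|^2\big]+2y_{0,k}\cdot y+b_k^{-1}|y|^2 ,$$
and this converges a.e. to $1+|x|^2+|y|^2$. By Fubini fix $x$ such that convergence holds for all $y$ in a set $Y$ of full measure. Taking differences removes the bracket: for $y,y'\in Y$,
$$2y_{0,k}\cdot(y-y')+b_k^{-1}(|y|^2-|y'|^2)\to|y|^2-|y'|^2 .$$
Since $1,y_1,y_2,|y|^2$ are linearly independent on $Y$, there are $y',y^{(1)},y^{(2)},y^{(3)}\in Y$ for which the three vectors $(y^{(i)}-y',|y^{(i)}|^2-|y'|^2)\in\mathbb R^3$ are linearly independent. So $(2y_{0,k},b_k^{-1})\to(0,1)$ along the subsequence. The initial subsequence was arbitrary, so $y_{0,k}\to0$ and $b_k\to1$ along the full sequence.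

**Step 3: $\hat z_k$.** Now $g_k(x_{0,k}+x,y)=\frac{\alpha_kb_k}{1+b_k^2(|x|^2+|y-y_{0,k}|^2)}\to\frac1{1+|x|^2+|y|^2}$ in $L^4(\mathbb R^4)$ by dominated convergence, hence $f_k(x_{0,k}+x,y)$ has the same limit. Taking fourth powers ($|p^4-q^4|\le4|p-q|(p+q)^3$ for $p,q\ge 0$, and Hölder) and integrating in $y$ gives $\frac\pi3\hat z_k^6(x_{0,k}+\cdot)\to\frac\pi3(1+|\cdot|^2)^{-3}$ in $L^1(\mathbb R^2)$.

*Proof of (ii).* By (i) and contradiction there is $\delta_0$ such that $\ell\mathcal D\le\delta_0$ implies $|\alpha|\le2$, $b\ge\frac12$. Then $|g|\le\frac{2}{b|X-X_0|^2}\le4|X-X_0|^{-2}$, and for $r\ge2$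
$$\int_{r\le|x-x_0|<2r}\int g^4\,dy\,dx\le C\int_r^{2r}s^{-6}s\,ds\le Cr^{-4}.$$
With (9.3), $\frac\pi3\int_{r\le|x-x_0|<2r}\hat z^6=\int_{r\le|x-x_0|<2r}\int f^4dy\,dx\le C(r^{-4}+(\ell\mathcal D)^2)$. By Hölder
$$\int_{r\le|x-x_0|<2r}\hat z^4\le C\big(r^{-4}+(\ell\mathcal D)^2\big)^{2/3}r^{2/3}\le C\big(r^{-2}+(\ell\mathcal D)^{4/3}r^{2/3}\big).$$
Put $r=\rho/\ell$ and use $\int_{\rho\le|x-\xi|<2\rho}z^4=8\int_{r\le|x-x_0|<2r}\hat z^4$. $\square$

## 10. Good times and the size of the bubble there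

Let $Q\to\infty$ along integers and $P=Q^{1-\varepsilon}$. By (8.2) and $\mathcal D\ge0$, the mean of $\mathcal D$ over $[-P^2,-\frac12P^2]$ is at most $CQ^{\varepsilon/2}P^{-2}=CQ^{-2+5\varepsilon/2}$. So for $Q$ large there is
$$t_Q\in[-P^2,-\tfrac12P^2]\quad\text{with}\quad\mathcal D(t_Q)\le Q^{-2+3\varepsilon}. \tag{10.1}$$
Note that $t_Q\to-\infty$. Below, quantities are at $t=t_Q$ unless indicated, and $Q$ is large.

Why $P$ slightly below $Q$? On $[-P^2,0]$ the second moment truncated at $Q$ changes by at most $CP^2N(Q)\le CQ^{-\varepsilon}$: it is almost conserved. We will need that, since Lemma 4 by itself says nothing about the size of $\ell$. The tail error there, $(\ell\mathcal D)^{4/3}(\rho/\ell)^{2/3}$, is harmless only if $\ell$ is neither too large nor too small.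

**Step 1: upper bound on $\ell$.** By (6.7), $n(Q^\varepsilon,t_Q)\le CQ^{-\varepsilon}\to0$. Hence $4\pi\le\int_{B_{Q^\varepsilon}}u\le\big(\int_{B_{Q^\varepsilon}}u^{3/2}\big)^{2/3}(\pi Q^{2\varepsilon})^{1/3}$, and $8E\ge\int z^6\ge cQ^{-\varepsilon}$. So
$$\ell\le CQ^\varepsilon,\qquad\ell\mathcal D\le CQ^{-2+4\varepsilon}\to0. \tag{10.2}$$
Since $\int z^4\le8\pi$, Lemma 4 applies. Let $\xi=\ell x_0$.

**Step 2: location of $\xi$.** By Lemma 4(i), $|p^{2/3}-q^{2/3}|\le|p-q|^{2/3}$ and Hölder, $\hat z^4(x_0+\cdot)\to(1+|\cdot|^2)^{-2}$ in $L^1(B_1)$. So $\int_{B_\ell(\xi)}u\ge\int_{B_\ell(\xi)}z^4=8\int_{B_1(x_0)}\hat z^4\to8\cdot\frac\pi2=4\pi$, and the left side is at least $2\pi$ for $Q$ large. As $n(Q^\varepsilon,t_Q)\to0$, the ball $B_\ell(\xi)$ meets $B_{Q^\varepsilon}$; so $|\xi|\le CQ^\varepsilon$.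

**Step 3: the second moment cannot collapse.** By (5.3) and Proposition 1, for $t\in[-P^2,0]$,
$$|M_Q(t)-M_Q(0)|\le CP^2N(Q)\le CQ^{-\varepsilon},\qquad|m_Q(t)-m_Q(0)|\le CP^2N(Q)/Q\to0 .$$
By dominated convergence and (6.8), $m_Q(0)\to\int xu(x,0)\,dx=0$. Also $M_Q(0)\ge\int_{B_Q}|x|^2u(x,0)\,dx$, which increases to a limit in $(0,\infty]$. Hence there is $K_0>0$ independent of $Q$ with $M_Q(t_Q)\ge2K_0$ for $Q$ large, and $m_Q(t_Q)\to0$. With $a_Q=\int\varphi(x/Q)u\ge4\pi$,
$$\int|x-\xi|^2\varphi(x/Q)u\,dx=M_Q-2\xi\cdot m_Q+a_Q|\xi|^2\ge M_Q-\frac{|m_Q|^2}{a_Q}\ge K_0. \tag{10.3}$$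

**Step 4: lower bound on $\ell$.** *We bound the left side of (10.3) above by Lemma 4(ii).* On $\operatorname{supp}\varphi(\cdot/Q)\subset\bar B_{2Q}$, $u=z^4$ and $|x-\xi|\le3Q$. The part $|x-\xi|<2\ell$ is at most $4\ell^2\cdot8\pi$. On the annuli $2^j\ell\le|x-\xi|<2^{j+1}\ell$, $j\ge1$, $2^j\ell\le3Q$, Lemma 4(ii) gives at most $C(2^j\ell)^2\big[2^{-2j}+(\ell\mathcal D)^{4/3}2^{2j/3}\big]$. Summing, and then using $\ell\mathcal D\le\ell Q^{-2+3\varepsilon}$,
$$K_0\le C\ell^2\big(1+\log^+(Q/\ell)\big)+C\ell^2(\ell\mathcal D)^{4/3}(Q/\ell)^{8/3}\le C\ell^2\big(1+\log^+(Q/\ell)\big)+C\ell^{2/3}Q^{4\varepsilon};$$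
the powers of $\ell$ in the last term are $2+\frac43-\frac83=\frac23$. If $\ell<1$, then $\ell^2(1+\log Q+\log\frac1\ell)\le C\ell^{2/3}Q^{4\varepsilon}$. So $K_0\le C\ell^{2/3}Q^{4\varepsilon}$ and $\ell\ge cQ^{-6\varepsilon}$. In all cases
$$Q^{-7\varepsilon}\le\ell\le CQ^\varepsilon. \tag{10.4}$$

**Step 5: logarithmic tail.** We claim that, for $K\ge2$,
$$\limsup_{Q\to\infty}\int_{|x-\xi|\ge K\ell}u\log\frac{|x-\xi|}\ell\,dx\le CK^{-2}(1+\log K). \tag{10.5}$$

*Part $K\ell\le|x-\xi|\le Q^{2\varepsilon}$*, where $u=z^4$. On $2^jK\ell\le|x-\xi|<2^{j+1}K\ell$ the logarithm is at most $\log K+(j+1)\log2$. By Lemma 4(ii) and summation over $j$, using (10.4) to see that all logarithms are $O(\log Q)$, this part is at most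
$$CK^{-2}(1+\log K)+C(\ell\mathcal D)^{4/3}(Q^{2\varepsilon}/\ell)^{2/3}\log^2Q .$$
By (10.2) and (10.4) the second term is at most $CQ^{-8/3+16\varepsilon/3}\,Q^{6\varepsilon}\log^2Q\to0$.

*Part $|x-\xi|\ge Q^{2\varepsilon}$.* As $|\xi|\le CQ^\varepsilon$, we have $|x|\ge\frac12Q^{2\varepsilon}$ and $|x-\xi|\le2|x|$. By (10.4) the logarithm is at most $\log(2|x|)+7\varepsilon\log Q\le C\log|x|$. With $r$ running over powers of $2$, by (6.7) this part is at most
$$C\sum_{\frac14Q^{2\varepsilon}\le r\le Q}Q^\varepsilon r^{-2}\log r+C\sum_{r\ge Q/2}r^{-2+\varepsilon}\log r\ \to\ 0 ,$$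
since the first sum is of order at most $Q^{\varepsilon-4\varepsilon}\log Q$. This proves (10.5).

## 11. The free energy is minimal

**Step 1: the rescaled profiles converge.** Let $\hat u(y)=\ell^2u(\xi+\ell y,t_Q)$. By the scaling invariance of Section 4, $F(\hat u)=F(u(t_Q))$. Where $|\xi+\ell y|\le2Q$, $\hat u(y)=8\hat z^4(x_0+y)$; these sets eventually contain every fixed ball, since $|\xi|,\ell\le CQ^\varepsilon$. By Lemma 4(i), along a subsequence $\hat u\to U$ a.e. and
$$\hat u^{3/2}\mathbf1_{\{|\xi+\ell y|\le2Q\}}\to U^{3/2}\quad\text{in }L^1 .$$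
As $\int\hat u=8\pi=\int U$, Scheffé's lemma gives $\hat u\to U$ in $L^1$. We stay on this subsequence.

**Step 2: entropy, $\limsup\int\hat u\log\hat u\le\int U\log U$.** Since $|s\log s|\le C(1+s^{3/2})$, generalized dominated convergence (dominating functions that converge in $L^1$) gives $\int_{|y|\le K}\hat u\log\hat u\to\int_{|y|\le K}U\log U$. For $|y|>K$ we need only an upper bound. Where $|\xi+\ell y|\ge2Q$, (7.1), applicable as $t_Q\ge-Q^2$, gives $\hat u\le C\ell^2Q^{-2}<1$, so $\log^+\hat u=0$. Elsewhere $\hat u\log^+\hat u\le2\hat u^{3/2}$. So $\limsup\int_{|y|>K}\hat u\log\hat u\le2\int_{|y|>K}U^{3/2}$. Let $K\to\infty$.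

**Step 3: interaction, $\limsup\iint\log|y-y'|\hat u\hat u\le\iint\log|y-y'|UU$.** By Fatou, $\liminf\iint\log^-|y-y'|\,\hat u\hat u\ge\iint\log^-|y-y'|\,UU$. For $\log^+$: on $|y|,|y'|\le K$ the kernel is bounded and $L^1$ convergence suffices. Since $\log^+|y-y'|\le\log(1+|y|)+\log(1+|y'|)$, the remaining part is at most
$$2\Big[8\pi\int_{|y|>K}\hat u\log(1+|y|)\,dy+\int_{|y|>K}\hat u\,dy\int\hat u\log(1+|y'|)\,dy'\Big].$$
Here (10.5) enters: it reads $\limsup\int_{|y|\ge K}\hat u\log|y|\,dy\le CK^{-2}(1+\log K)$ for $K\ge2$, and $\log(1+|y|)\le2\log|y|$ for $|y|\ge2$. So $\int\hat u\log(1+|y'|)\,dy'$ stays bounded, and $\int_{|y|>K}\hat u\to\int_{|y|>K}U$. Hence the limsup of the remaining part tends to $0$ as $K\to\infty$.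

Steps 2 and 3 give, along a subsequence,
$$\limsup F(u(t_Q))\le F(U)=F_{\min},\qquad t_Q\to-\infty. \tag{11.1}$$

**Step 4: end of the proof of Theorem B.** Let $t\le0$. By Lemma 3, $F(u(t))\le F(u(t_Q))$ as soon as $t_Q\le t$; hence $F(u(t))\le F_{\min}$ by (11.1). By Section 7, $u(\cdot,t)$ satisfies the integrability hypotheses of the logarithmic Hardy–Littlewood–Sobolev inequality. So $F(u(t))=F_{\min}$ and
$$u(x,t)=\frac{8\lambda(t)^2}{(\lambda(t)^2+|x-\xi(t)|^2)^2}\qquad\text{for every }t\le0 .$$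
For such a function $\Delta u-\mathrm{div}(u\nabla v)=0$ by Section 2. So $u_t=0$ for all $t\le0$, and $\lambda$ and $\xi$ are constant. Undoing the translation that led to (6.8) changes only $\xi$. $\blacksquare$

With Section 3, Theorem A is proved.
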